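\title{ACM bundles of small rank on Geigle--Lenzing projective spaces of quadrangle type}

\begin{abstract}
Let $\mathbb{X}$ be the Geigle--Lenzing projective space attached to the $\mathbb{L}$-graded Brieskorn--Pham ring $k[X_1,\dots,X_4]/(\sum_i X_i^{p_i})$ with all $p_i\ge 2$. We prove a conjecture of Chen, Ruan and Weng: $\mathbb{X}$ carries no indecomposable ACM bundle of rank two or three, and the indecomposable ACM bundles of rank four are exactly the $2$-extension bundles. The proof is an induction on the number of variables. A graded maximal Cohen--Macaulay module over the ring in $n+1$ variables is a periodic chain of free modules over the polynomial ring in $n$ variables, and the successive quotients of the chain are maximal Cohen--Macaulay over the ring in $n$ variables. This gives sharp lower bounds for the number of generators and for the rank in any number of variables, identifies the extremal modules as cokernels of Koszul matrix factorizations, and determines the next possible rank.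
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection*{The question}
We recall the setting of \cite{CRW}. Let $k$ be an algebraically closed field and let $p_1,\dots,p_4\ge 2$ be integers. Let $\mathbb{L}$ be the abelian group generated by $\vec x_1,\dots,\vec x_4,\vec c$ subject to $p_1\vec x_1=\dots=p_4\vec x_4=\vec c$, ordered by $\vec x\ge\vec y$ if and only if $\vec x-\vec y\in\sum_i\mathbb{Z}_{\ge0}\vec x_i$. The \emph{quadrangle singularity} of weight type $(p_1,\dots,p_4)$ is the Brieskorn--Pham ring
\[
R=k[X_1,\dots,X_4]\big/\big(X_1^{p_1}+\dots+X_4^{p_4}\big),\qquad \deg X_i=\vec x_i .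
\]
This is the finest grading for which the variables and the equation are homogeneous. The attached \emph{Geigle--Lenzing projective space} $\mathbb{X}$ is given by its category of coherent sheaves
\[
\operatorname{coh}\mathbb{X}=\operatorname{mod}^{\mathbb{L}}R\big/\operatorname{mod}_0^{\mathbb{L}}R ,
\]
the quotient of the category of finitely generated $\mathbb{L}$-graded $R$-modules by the Serre subcategory of modules of finite length. We write $\pi$ for the quotient functor, $E\mapsto E(\vec x)$ for the twist induced by the degree shift, and $\mathcal{O}=\pi(R)$. The \emph{line bundles} are the objects $\mathcal{O}(\vec x)$. The space $\mathbb{X}$ has dimension $2$ and dualizing element $\vec\omega=\vec c-\sum_i\vec x_i$, and Serre duality reads $\operatorname{Ext}^2(E,F)\cong\operatorname{Hom}(F,E(\vec\omega))^*$, where $(-)^*$ is the $k$-dual.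

A \emph{vector bundle} is an object $\pi(M)$ with $M$ locally free on the punctured spectrum, and its rank is the rank of $M$. A vector bundle $E$ is \emph{arithmetically Cohen--Macaulay} (ACM) if $\operatorname{Ext}^1(\mathcal{O},E(\vec x))=0$ for all $\vec x\in\mathbb{L}$, that is, if its intermediate cohomology vanishes in all twists. Equivalently, $E\cong\pi(M)$ for a graded maximal Cohen--Macaulay (MCM) $R$-module $M$; this is the description we work with. Since $R$ itself is MCM, line bundles and their direct sums are ACM. The first thing to ask about the remaining ACM bundles is how small they can be, and what the smallest ones look like.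

There is a family of candidates. Put $\vec\delta=\sum_i(p_i-2)\vec x_i$, and let $\vec\ell=\sum_i\ell_i\vec x_i$ with $0\le\vec\ell\le\vec\delta$, that is, $0\le\ell_i\le p_i-2$. For a line bundle $L$, Serre duality identifies $\operatorname{Ext}^2(L(\vec\ell),L(\vec\omega))$ with the dual of $\operatorname{Hom}(\mathcal{O},\mathcal{O}(\vec\ell))=R_{\vec\ell}$, which is spanned by the monomial $\prod_i X_i^{\ell_i}$. So this group is one-dimensional. The \emph{$2$-extension bundle} $E_L\langle\vec\ell\,\rangle$ is the middle term of an exact sequence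
\begin{equation}\label{eq:2ext}
0\to L(\vec\omega)\to E_L\langle\vec\ell\,\rangle\to\bigoplus_{i=1}^4 L\big(\vec\ell-(1+\ell_i)\vec x_i\big)\xrightarrow{\ (X_i^{1+\ell_i})_i\ }L(\vec\ell)\to 0
\end{equation}
that represents a nonzero element of $\operatorname{Ext}^2(L(\vec\ell),L(\vec\omega))$. These are ACM bundles of rank $1+4-1=4$.

\medskip
\noindent\textbf{Conjecture} (Chen--Ruan--Weng \cite{CRW})\textbf{.} \emph{Each indecomposable ACM bundle of rank four on $\mathbb{X}$ is a $2$-extension bundle. Moreover, there is no indecomposable ACM bundle of rank two or three.}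
\medskip

We prove the conjecture for all weights $p_i\ge2$.

\begin{theorem}\label{thm:main}
Every indecomposable ACM bundle on $\mathbb{X}$ that is not a line bundle has rank at least $4$, and those of rank $4$ are exactly the $2$-extension bundles. In particular there are none of rank $2$ or $3$.
\end{theorem}

\subsection*{Why four}
An MCM module over a hypersurface $P/(f)$ is the cokernel of a square matrix $\varphi$ over $P$ for which there is a second matrix $\psi$ with $\varphi\psi=\psi\varphi=f$. Small modules come from economical ways of factoring $f$. In the $\mathbb{L}$-grading the variables have independent degrees modulo $\vec c$, so that no linear form such as $X_1+\lambda X_2$ with $\lambda\neq0$ is homogeneous. The factorizations that come to mind treat each power separately, $X_i^{p_i}=X_i^{a_i}\cdot X_i^{p_i-a_i}$, and combine the $n$ factors by a Koszul construction that doubles the size of the matrix with each new variable. The result has $2^{n-1}$ generators and rank $2^{n-2}$, which is $4$ for $n=4$. One would therefore guess that nothing smaller exists, and that the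 $2$-extension bundles are these Koszul modules in disguise. Both guesses are correct.

\subsection*{The method}
We prove lower bounds for the number of generators and for the rank over the rings $R_n=k[X_1,\dots,X_n]/(\sum_i X_i^{p_i})$ by induction on $n$. The fineness of the grading splits an MCM module over $R_{n+1}$ into $p_{n+1}$ free modules over $k[X_1,\dots,X_n]$, which multiplication by $X_{n+1}$ arranges in a periodic chain. The successive quotients, which we call \emph{jumps}, are MCM over $R_n$, and both invariants are sums over the jumps. A module without free summands has at least two jumps, none with a free summand, so both lower bounds double. A module with exactly two jumps is determined by one of them, and its rank is the number of generators of that jump; this is why the two invariants must be treated together.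

Section~\ref{sec:setup} fixes conventions and states the results in $n$ variables, including a description of the next possible rank (Theorem~\ref{thm:gap}). Section~\ref{sec:small} shows the idea in two and three variables. Sections~\ref{sec:chains}--\ref{sec:bounds} carry out the induction, Section~\ref{sec:bundles} returns to $\mathbb{X}$, and Section~\ref{sec:gap} proves Theorem~\ref{thm:gap}, which is not needed for Theorem~\ref{thm:main}. The arguments use neither that $k$ is algebraically closed nor any assumption on its characteristic.

\section{Brieskorn--Pham rings in $n$ variables}\label{sec:setup}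

\subsection*{Grading}
For $n\ge1$ and weights $p_1,\dots,p_n\ge2$ let $\mathbb{L}_n$ be the abelian group generated by $\vec x_1,\dots,\vec x_n,\vec c$ with relations $p_i\vec x_i=\vec c$, and put
\[
P_n=k[X_1,\dots,X_n],\qquad f_n=\sum_{i=1}^nX_i^{p_i},\qquad R_n=P_n/(f_n),\qquad\mathfrak m=(X_1,\dots,X_n),
\]
with $\deg X_i=\vec x_i$. Thus $\deg f_n=\vec c$, $\dim R_n=n-1$, and $R=R_4$. When $R_n$ and $R_{n+1}$ occur together, they share the weights $p_1,\dots,p_n$. A \emph{module} is a finitely generated $\mathbb{L}_n$-graded module, maps have degree $0$, and $M(\vec y)_{\vec z}=M_{\vec y+\vec z}$; we call $M(\vec y)$ a \emph{twist} of $M$. A \emph{free summand} is a nonzero graded free direct summand, and $\mu(M)$ is the minimal number of generators.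

We have $\mathbb{L}_n/\mathbb{Z}\vec c\cong\bigoplus_i\mathbb{Z}/p_i$, and the homomorphism $\mathbb{L}_n\to\mathbb{Q}$, $\vec x_i\mapsto 1/p_i$, shows that $\vec c$ has infinite order. Hence each element of $\mathbb{L}_n$ has a unique normal form $\sum_i\ell_i\vec x_i+\ell\vec c$ with $0\le\ell_i<p_i$ and $\ell\in\mathbb{Z}$. In particular $\mathbb{L}_n$ is a subgroup of $\mathbb{L}_{n+1}$, and
\begin{equation}\label{eq:cosets}
\mathbb{L}_{n+1}=\bigsqcup_{j=0}^{p_{n+1}-1}\big(\mathbb{L}_n+j\vec x_{n+1}\big).
\end{equation}

\subsection*{Resolutions and depth}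
The same homomorphism to $\mathbb{Q}$ makes $P_n$ and $R_n$ positively graded with degree-zero part $k$, so the homological algebra is that of a local ring. Nakayama's lemma holds, $\mu(M)=\dim_kM/\mathfrak mM$, and projective modules are free. A free resolution is \emph{minimal} if its matrices have entries in $\mathfrak m$. Minimal resolutions exist and are unique up to isomorphism, a direct sum of minimal resolutions is minimal, and every free resolution is isomorphic to the direct sum of the minimal one and trivial complexes $U\xrightarrow{=}U$. We use this only for resolutions of length one, in the following form. Let $G_1\subset G_0$ be free $P_n$-modules and $J=G_0/G_1$.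
\begin{itemize}
\item[(R1)] If $G_1\subset\mathfrak mG_0$, then $\mu(J)=\operatorname{rank}G_0$, and the pair $G_1\subset G_0$ is determined by $J$ up to isomorphism.
\item[(R2)] If $G_1\not\subset\mathfrak mG_0$, then $G_0=U\oplus B$ and $G_1=U\oplus B_1$ with $U\ne0$ free and $B_1\subset B$.
\item[(R3)] If $J\cong J'\oplus J''$, then $G_0=A\oplus B$ and $G_1=A_1\oplus B_1$, where $A_1\subset A$ is the minimal resolution of $J'$ and $B_1\subset B$ is a free resolution of $J''$. For $J'=R_n(\vec y)$ this means $A\cong P_n(\vec y)$ and $A_1=f_nA$.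
\end{itemize}

The depth of $M\neq0$ is the maximal length of an $M$-regular sequence in $\mathfrak m$, equivalently the least $i$ with $\operatorname{Ext}^i(k,M)\ne0$; it does not change if $\mathfrak m$ is replaced by an ideal with the same radical. An $R_n$-module $M$ is \emph{MCM} if $M=0$ or $\operatorname{depth}M=n-1$. For $n=1$ every module is MCM. The Auslander--Buchsbaum formula $\operatorname{pd}_{P_n}M+\operatorname{depth}M=n$ for $P_n$-modules $M\neq0$ gives two criteria.
\begin{itemize}
\item[(M1)] An $R_n$-module $M$ is MCM if and only if $\operatorname{pd}_{P_n}M\le1$, because $\operatorname{depth}M\le\dim R_n=n-1$ for $M\ne0$.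
\item[(M2)] An $R_{n+1}$-module $M$ is MCM if and only if it is free over $P_n$. Indeed, $R_{n+1}$ is finite over $P_n$, and $(X_1,\dots,X_n)R_{n+1}$ has radical $(X_1,\dots,X_{n+1})$, so the depths of $M$ over the two rings agree.
\end{itemize}

\subsection*{Rank}
The ring $R_n$ need not be a domain: $X_1^2+X_2^2$ factors, and if the characteristic divides every $p_i$ then $f_n$ is a proper power. Homogeneous elements do not see this, so we measure rank by inverting them.

\begin{lemma}\label{lem:rank}
Let $n\ge1$, $P=P_n$, $p=p_{n+1}$, and let $S$ be the set of nonzero homogeneous elements of $R_{n+1}$.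
\begin{itemize}
\item[(a)] Elements of $S$ are nonzerodivisors on every $R_{n+1}$-module that is free over $P$. For every $R_{n+1}$-module $M$, the module $S^{-1}M$ is free over $S^{-1}R_{n+1}$. Its rank, denoted $\operatorname{rank}M$, is additive on short exact sequences and is the usual rank: $M_{\mathfrak q}$ is free of this rank for each associated prime $\mathfrak q$ of $R_{n+1}$.
\item[(b)] If $M$ is MCM, then $\operatorname{rank}_PM=p\cdot\operatorname{rank}M$. In particular $\operatorname{rank}M\ge1$ if $M\ne0$.
\end{itemize}
\end{lemma}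

\begin{proof}
Write $X=X_{n+1}$ and $f=f_n$. The ring $R_{n+1}=P[X]/(X^p+f)$ is $P$-free on $1,X,\dots,X^{p-1}$, and by \eqref{eq:cosets} the summands $X^jP$ live in different cosets of $\mathbb{L}_n$. So an element of $S$ has the form $X^jg$ with $0\le j<p$ and $g$ in the set $S_0$ of nonzero homogeneous elements of $P$. It divides $X^pg=-fg$, which lies in $S_0$. This gives the first claim of (a), shows that $S$ is multiplicatively closed, and gives $S^{-1}M=S_0^{-1}M$. Every nonzero homogeneous element of $S^{-1}R_{n+1}$ is invertible. As for vector spaces, a maximal linearly independent set of homogeneous elements of a graded module is then a basis. So graded $S^{-1}R_{n+1}$-modules are free and their short exact sequences split, which gives additivity. An associated prime $\mathfrak q$ consists of zerodivisors, so it does not meet $S$, and $M_{\mathfrak q}$ is a localization of $S^{-1}M$. For (b), $S^{-1}R_{n+1}=S_0^{-1}R_{n+1}$ is free of rank $p$ over $S_0^{-1}P$, so the rank of $S_0^{-1}M$ over $S_0^{-1}P$ is $p\cdot\operatorname{rank}M$; by (M2) it is also $\operatorname{rank}_PM$.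
\end{proof}

Thus rank is defined over $R_n$ for $n\ge2$. It is not defined over $R_1$, where $X_1$ is nilpotent.

\subsection*{Koszul modules}
Let $\mathbf a=(a_1,\dots,a_n)$ with $1\le a_i\le p_i-1$, and put $u_i=X_i^{a_i}$, $v_i=X_i^{p_i-a_i}$, so that $f_n=\sum_iu_iv_i$. Let $\Lambda$ be the exterior algebra over $P_n$ on generators $e_1,\dots,e_n$ with $\deg e_i=a_i\vec x_i$. It carries the Koszul differential $\partial$, the antiderivation with $\partial e_i=u_i$, of degree $0$, and the operator $\sigma=w\wedge-$ with $w=\sum_iv_ie_i$, of degree $\vec c$. We have $\partial^2=0=\sigma^2$ and, by the Leibniz rule,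
\begin{equation}\label{eq:leibniz}
\partial\sigma+\sigma\partial=\partial(w)=f_n .
\end{equation}
So $D=\partial+\sigma$ satisfies $D^2=f_n$. To make $D$ homogeneous we twist:
\[
F^0=\bigoplus_j\Lambda^{2j}(j\vec c),\qquad F^1=\bigoplus_j\Lambda^{2j+1}(j\vec c).
\]
On $\Lambda^{2j+1}(j\vec c)$, the maps $\partial$ to $\Lambda^{2j}(j\vec c)$ and $\sigma$ to $\Lambda^{2j+2}((j+1)\vec c)$ have degree $0$; on $\Lambda^{2j}(j\vec c)$, so do $\partial$ to $\Lambda^{2j-1}(j\vec c)$ and $\sigma$ to $\Lambda^{2j+1}((j+1)\vec c)$. Hence $D$ gives maps $\varphi\colon F^1\to F^0$ and $\psi\colon F^0\to F^1(\vec c)$ with $\varphi\psi=f_n$ and $\psi\varphi=f_n$. The \emph{Koszul module} is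
\[
C_{\mathbf a}=\operatorname{coker}(\varphi\colon F^1\to F^0).
\]
It is killed by $f_n=\varphi\psi$, and $\varphi$ is injective because $\psi\varphi=f_n$ is. By (M1), $C_{\mathbf a}$ is an MCM $R_n$-module. The entries of $\varphi$ and $\psi$ are $0$, $\pm u_i$, $\pm v_i$, all in $\mathfrak m$, so $\mu(C_{\mathbf a})=\operatorname{rank}F^0=2^{n-1}$ by (R1). For $n=1$ we get $C_a=k[X_1]/(X_1^a)$. A permutation of the variables permutes the $e_i$ compatibly with $\partial$ and $\sigma$, so it preserves the class of modules $C_{\mathbf a}(\vec y)$.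

\begin{remark}\label{rem:range}
The bounds on $a_i$ exclude exactly the degenerate cases. Suppose $a_i=p_i$, so $v_i=1$, and let $\iota$ be the antiderivation with $\iota e_i=1$ and $\iota e_j=0$ for $j\ne i$. Then $\iota D+D\iota=\iota(w)=1$, so the maps $C_{\mathbf a}\to F^1(\vec c)/f_nF^1(\vec c)\to C_{\mathbf a}$ induced by $\psi$ and $\iota$ compose to the identity, and $C_{\mathbf a}$ is free. For $a_i=0$ use $e_i\wedge-$ in place of $\iota$.
\end{remark}

\subsection*{The results}

\begin{theorem}[generators]\label{thm:gen}
Let $n\ge1$ and let $M\ne0$ be an MCM $R_n$-module without free summands. Then $\mu(M)\ge2^{n-1}$, with equality if and only if $M\cong C_{\mathbf a}(\vec y)$ for some $\mathbf a,\vec y$. The modules $C_{\mathbf a}(\vec y)$ are indecomposable and have no free summands.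
\end{theorem}

\begin{theorem}[rank]\label{thm:rank}
Let $n\ge2$ and let $M\ne0$ be an MCM $R_n$-module without free summands. Then $\operatorname{rank}M\ge2^{n-2}$. If $n\ge3$, equality holds if and only if $M\cong C_{\mathbf a}(\vec y)$ for some $\mathbf a,\vec y$.
\end{theorem}

\begin{theorem}[the next rank]\label{thm:gap}
Let $n\ge3$.
\begin{itemize}
\item[(a)] If $M\ne0$ is an MCM $R_n$-module without free summands, then $\operatorname{rank}M=2^{n-2}$ or $\operatorname{rank}M\ge3\cdot2^{n-3}$.
\item[(b)] If at least two weights are $\ge3$, there is an indecomposable MCM $R_n$-module of rank exactly $3\cdot2^{n-3}$.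
\item[(c)] If at most one weight is $\ge3$, every non-free indecomposable MCM $R_n$-module is isomorphic to some $C_{\mathbf a}(\vec y)$.
\end{itemize}
Hence on $\mathbb{X}$ no indecomposable ACM bundle has rank $5$, and rank $6$ occurs if and only if at least two $p_i$ are $\ge3$. Otherwise all indecomposable ACM bundles are line bundles or $2$-extension bundles.
\end{theorem}

\begin{remark}\label{rem:grading}
The bounds fail for coarser gradings. Take weights $(2,2,2,2)$, the standard $\mathbb{Z}$-grading, and $\epsilon\in k$ with $\epsilon^2=-1$. The matrix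
\[
\begin{pmatrix}X_1+\epsilon X_2& X_3+\epsilon X_4\\ -X_3+\epsilon X_4& X_1-\epsilon X_2\end{pmatrix}
\]
has determinant $f_4$, so together with its adjugate it factors $f_4$. Its cokernel is a $\mathbb{Z}$-graded MCM module with $2$ generators and, since the adjugate has entries in $\mathfrak m$, without free summands (argue as in Lemma~\ref{lem:pair}). Theorem~\ref{thm:gen} asks for $8$ generators. The entries are not $\mathbb{L}$-homogeneous.
\end{remark}

\section{Two and three variables}\label{sec:small}

Write $x=X_1$, $y=X_2$, $p=p_1$, $q=p_2$, so $R_2=k[x,y]/(x^p+y^q)=\bigoplus_{j=0}^{q-1}y^jk[x]$. Let $I\ne0$ be a homogeneous ideal. It is $k[x]$-free, hence MCM by (M2), and it has rank one since $S^{-1}I=S^{-1}R_2$. By \eqref{eq:cosets} it splits along the powers of $y$: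
\[
I=\bigoplus_{j=0}^{q-1}y^jx^{m_j}k[x].
\]
Stability under $y$ means $m_0\ge m_1\ge\dots\ge m_{q-1}$, and, since $y\cdot y^{q-1}x^{m}=-x^{p+m}$, also $m_{q-1}\ge m_q:=m_0-p$. So $I$ is a chain
\[
x^{m_0}k[x]\subset x^{m_1}k[x]\subset\dots\subset x^{m_q}k[x]=x^{-p}\cdot x^{m_0}k[x]
\]
inside $k[x,x^{-1}]$ that descends by $p$ in $q$ steps. Up to twists, $I/yI$ is the direct sum of the $R_1$-modules $k[x]/(x^{m_{j-1}-m_j})$ for $1\le j\le q$. Hence $\mu(I)$ is the number of positive drops $m_{j-1}-m_j$, and the drops add up to $p$.

A single drop has size $p$; its quotient is the free module $R_1$, and $I$ is principal, hence free. So a non-free $I$ has at least two drops, each smaller than $p$, and $\mu(I)\ge2$.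

\begin{example}[two drops]\label{ex:two}
Let $1\le a\le p-1$, $1\le b\le q-1$, and $I=(x^a,y^{q-b})$. Then $m_j=a$ for $0\le j<q-b$, $m_j=0$ for $q-b\le j<q$, and $m_q=a-p$: a drop of size $a$ is followed, $b$ steps later, by a drop of size $p-a$. On the other hand $C_{(a,b)}$ has generators $1$ and $e_1e_2$, and $\varphi(e_1)=x^a-y^{q-b}e_1e_2$, $\varphi(e_2)=y^b+x^{p-a}e_1e_2$. The assignment $1\mapsto y^{q-b}$, $e_1e_2\mapsto x^a$ kills both relations and defines a surjection $C_{(a,b)}\to I((q-b)\vec x_2)$. The relations show that $C_{(a,b)}$ is generated over $k[x]$ by the $q$ elements $y^i$ $(0\le i<b)$ and $y^ie_1e_2$ $(0\le i<q-b)$, while $I$ is $k[x]$-free of rank $q$. So the surjection is an isomorphism.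
\end{example}

\begin{example}[three drops]\label{ex:three}
Let $p,q\ge3$ and $I=(x,y)^2$. Then $m_0=2$, $m_1=1$, $m_2=\dots=m_{q-1}=0$, $m_q=2-p$. The drops have sizes $1$, $1$, $p-2$, so $\mu(I)=3$. Thus $I$ is a non-free MCM module of rank one, indecomposable by Lemma~\ref{lem:rank}(b), and not a twist of a Koszul module. This is why the equality statement of Theorem~\ref{thm:rank} starts at $n=3$.
\end{example}

Now add a variable $z=X_3$; the assertions in this paragraph are special cases of what is proved below. An MCM $R_3$-module $M$ of rank $r$ becomes a chain of free $k[x,y]$-modules of rank $r$ running from $f_2G$ to $G$, and the successive quotients are MCM $R_2$-modules whose ranks add up to $r$. If $r=1$, there is one nonzero quotient, it is all of $G/f_2G$, and $M$ is free. If $r=2$ and $M$ has no free summand, there are two nonzero quotients, each of rank one. Rank alone would allow $(x,y)^2$ among them. But each is a quotient of a free $k[x,y]$-module of rank $2$, so it has at most two generators, and it is a twist of one of the ideals of Example~\ref{ex:two}. The ideal $(x,y)^2$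 occurs only from $r=3$ on, and it is the source of the rank $3\cdot2^{n-3}$ in Theorem~\ref{thm:gap}.

\section{MCM modules as periodic lattice chains}\label{sec:chains}

In this section and the next we fix $n\ge1$ and write
\[
P=P_n,\qquad f=f_n,\qquad X=X_{n+1},\qquad\vec x=\vec x_{n+1},\qquad p=p_{n+1},
\]
so $R_{n+1}=P[X]/(X^p+f)$, and $\mathfrak m$ is the maximal homogeneous ideal of $P$. In Section~\ref{sec:small} all pieces of $I$ were compared inside $k[x,x^{-1}]$. In general, inverting $f$ makes $X$ invertible and provides the same common ambient module.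

\begin{definition}\label{def:chain}
Let $V=G[f^{-1}]$ for a free $P$-module $G$. A \emph{lattice} in $V$ is a finitely generated graded free $P$-submodule $G'\subset V$ with $G'[f^{-1}]=V$. A \emph{chain} in $V$ is a family $(M^j)_{j\in\mathbb{Z}}$ of lattices with
\[
M^{j-1}\subset M^j,\qquad M^{j-p}=fM^j\qquad(j\in\mathbb{Z}).
\]
An isomorphism of chains is a $P[f^{-1}]$-linear isomorphism of the ambient modules that matches the lattices.
\end{definition}

All lattices in $V$ have the same rank. Multiplication by $f$ is bijective on $V$, so a chain is given by one period $fM^p=M^0\subset M^1\subset\dots\subset M^p$.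

Let $M$ be an MCM $R_{n+1}$-module. It is $P$-free, so $M\subset M[f^{-1}]$, and $X$ is invertible on $M[f^{-1}]$ since $X^p=-f$. For a graded module $N$ let $N_{(j)}=\bigoplus_{\vec y\in\mathbb{L}_n}N_{\vec y+j\vec x}$. This subgroup depends only on $j$ modulo $p$, and $N=\bigoplus_{j=1}^pN_{(j)}$ as $P$-modules by \eqref{eq:cosets}. Put
\[
V=M[f^{-1}]_{(0)},\qquad M^j=X^{-j}M_{(j)}\subset V .
\]
Each $M_{(j)}$ is a $P$-direct summand of $M$, hence free, and $M^j[f^{-1}]=X^{-j}M[f^{-1}]_{(j)}=V$. We have $M^{j-1}\subset M^j$ because $XM_{(j-1)}\subset M_{(j)}$, and $M^{j-p}=X^pX^{-j}M_{(j)}=fM^j$. So $(M^j)$ is a chain, the \emph{chain of $M$}.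

\begin{proposition}\label{prop:dict}
\begin{itemize}
\item[(a)] Every chain is isomorphic to the chain of an MCM $R_{n+1}$-module, and MCM modules with isomorphic chains are isomorphic.
\item[(b)] The rank of $M$ is the common rank of the lattices $M^j$.
\item[(c)] For $\vec y\in\mathbb{L}_n$ and $m\in\mathbb{Z}$, the chain of $M(\vec y+m\vec x)$ is isomorphic to $(M^{j+m}(\vec y))_j$.
\item[(d)] The chain of a direct sum is the direct sum of the chains. Conversely, let $V=V_1\oplus V_2$ as graded $P[f^{-1}]$-modules, and suppose $M^j=A^j\oplus B^j$ with $A^j\subset V_1$, $B^j\subset V_2$ for $1\le j\le p$. Then $M=M_1\oplus M_2$ with $M_1=\bigoplus_{j=1}^pX^jA^j$ and $M_2=\bigoplus_{j=1}^pX^jB^j$, and $M_i\ne0$ if $V_i\ne0$.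
\end{itemize}
\end{proposition}

\begin{proof}
(a) Given a chain $(M^j)$ in $V$, let $W=V\otimes_PR_{n+1}=\bigoplus_{j=1}^{p}X^jV$, on which $X$ is invertible, and let $N=\bigoplus_{j=1}^pX^jM^j\subset W$. Since $X^{j+p}M^{j+p}=X^jfM^{j+p}=X^jM^j$, we have $N=\sum_{j\in\mathbb{Z}}X^jM^j$, and $X\cdot X^jM^j\subset X^{j+1}M^{j+1}$ shows that $N$ is an $R_{n+1}$-submodule. It is $P$-free, hence MCM, with $N[f^{-1}]=W$ and $N_{(j)}=X^jM^j$; so its chain is the given one. If the chain comes from $M$, the multiplication map $W\to M[f^{-1}]$ is an isomorphism, because $M[f^{-1}]_{(j)}=X^jV$, and it carries $N$ onto $M$. As $N$ depends only on the isomorphism class of the chain, (a) follows.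

(b) If the lattices have rank $r$, then $\operatorname{rank}_PM=pr$; apply Lemma~\ref{lem:rank}(b).

(c) A twist by $\vec y\in\mathbb{L}_n$ only shifts the grading of $V$. The chain of $M(m\vec x)$ consists of the modules $X^{-j}M_{(j+m)}=X^mM^{j+m}$, and $X^m$ is an isomorphism of the ambient modules.

(d) The first statement holds because each step of the construction commutes with direct sums. For the converse, $A^j=M^j\cap V_1$ for $1\le j\le p$, so $A^j\subset A^{j+1}$ for $1\le j<p$, and $fA^p\subset M^1\cap V_1=A^1$. Hence $M_1$ is stable under $X$, and so is $M_2$ by symmetry; and $M=\bigoplus_{j=1}^pX^jM^j=M_1\oplus M_2$. Finally $A^1[f^{-1}]=V_1$ and $B^1[f^{-1}]=V_2$, since their direct sum is $V$.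
\end{proof}

We call the passage from $M$ to $M(m\vec x)$ a \emph{rotation}. For later computations note how $X$ acts on $M=\bigoplus_{j=1}^pX^jM^j$: it is the inclusion $M^j\subset M^{j+1}$ for $j<p$, and it sends $X^pv$ with $v\in M^p$ to $X\cdot(-fv)$ with $-fv\in M^0\subset M^1$.

\subsection*{Jumps}
The \emph{jumps} of $M$ are the $P$-modules $J_j=M^j/M^{j-1}$. They are killed by $f$, since $fM^j=M^{j-p}\subset M^{j-1}$, and they have projective dimension at most one. By (M1) they are MCM $R_n$-modules. Multiplication by $f$ gives $J_{j+p}\cong J_j(\vec c)$. We write $s=s(M)$ for the number of nonzero jumps among $J_1,\dots,J_p$. The jumps of a direct sum are the direct sums of the jumps.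

The module $M^p/M^0=M^p/fM^p$ is $R_n$-free of rank $\operatorname{rank}M$ and is filtered with quotients $J_1,\dots,J_p$. When rank is defined over $R_n$, additivity gives
\begin{equation}\label{eq:ranksum}
\operatorname{rank}M=\sum_{j=1}^p\operatorname{rank}_{R_n}J_j\qquad(n\ge2).
\end{equation}
Also $M/XM=\bigoplus_{j=1}^pX^jM^j/X^jM^{j-1}$ is the direct sum of $J_1,\dots,J_p$ as a $P$-module, and $M$ and $M/XM$ have the same quotient modulo $(X_1,\dots,X_n,X)$. Therefore
\begin{equation}\label{eq:musum}
\mu(M)=\sum_{j=1}^p\mu(J_j)\qquad(n\ge1).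
\end{equation}
Since $R_{n+1}/XR_{n+1}=R_n$, a twist of $R_{n+1}$ has exactly one nonzero jump per period, and it is a twist of $R_n$.

\section{Modules with few jumps}\label{sec:jumps}

To use \eqref{eq:ranksum} and \eqref{eq:musum} inductively we need the jumps to inherit the hypothesis ``no free summands'', and we need at least two of them.

\begin{lemma}\label{lem:freejump}
Let $M$ be an MCM $R_{n+1}$-module. Then $M$ has a free $R_{n+1}$-summand if and only if some jump of $M$ has a free $R_n$-summand.
\end{lemma}

\begin{proof}
A free summand of $M$ contributes a twist of $R_n$ as a summand of some jump. Conversely, rotate so that $J_1$ has a summand $R_n(\vec y)$. By (R3), $M^1=A\oplus B$ and $M^0=fA\oplus B_1$ with $A\cong P(\vec y)$ and $B_1\subset B$. This splits only two of the lattices; periodicity splits the others. Namely $M^p=f^{-1}M^0=A\oplus f^{-1}B_1$, so for $1\le j\le p$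
\[
A\subset M^1\subset M^j\subset M^p=A\oplus f^{-1}B_1,
\]
and the modular law gives $M^j=A\oplus(M^j\cap f^{-1}B_1)$. Proposition~\ref{prop:dict}(d), applied to $V_1=A[f^{-1}]$ and $V_2=B[f^{-1}]$, shows that $N=\bigoplus_{j=1}^pX^jA$ is a direct summand of $M$. If $g$ generates $A$, then $N=R_{n+1}\cdot Xg$. So $N$ is a quotient of a twist of $R_{n+1}$, and as both are $P$-free of rank $p$, the surjection is an isomorphism.
\end{proof}

\begin{lemma}\label{lem:twojumps}
Let $M\ne0$ be an MCM $R_{n+1}$-module without free summands. Then the nonzero jumps of $M$ are MCM $R_n$-modules without free summands, and $s(M)\ge2$.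
\end{lemma}

\begin{proof}
The first statement is Lemma~\ref{lem:freejump}. If $s=0$, then $M^p=fM^p$, so $M^p=0$ by Nakayama's lemma and $M=0$. If $s=1$, the only nonzero jump among $J_1,\dots,J_p$ equals $M^p/fM^p$, which is free; this contradicts the first statement.
\end{proof}

The extremal case is $s=2$. Then only two lattices $G_1\subset G_0$ are involved, up to multiplication by powers of $f$, and the two jumps are $G_0/G_1$ and $f^{-1}G_1/G_0$. The next lemma relates them: a free summand in one corresponds to a trivial summand in the resolution of the other.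

\begin{lemma}\label{lem:pair}
Let $G_1\subset G_0\subset f^{-1}G_1$ be lattices in $V$, and put $J=G_0/G_1$, $J'=f^{-1}G_1/G_0$.
\begin{itemize}
\item[(a)] $J$ has a free $R_n$-summand if and only if $G_0\not\subset\mathfrak m\,f^{-1}G_1$.
\item[(b)] $J'$ has a free $R_n$-summand if and only if $G_1\not\subset\mathfrak m\,G_0$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) If $J$ has a free summand, (R3) gives $G_0=A\oplus B$ and $G_1=fA\oplus B_1$ with $A$ free of rank one. Then $f^{-1}G_1=A\oplus f^{-1}B_1$, and a generator of $A$ lies in $G_0$ but not in $\mathfrak m\,f^{-1}G_1$. Conversely, if $G_0\not\subset\mathfrak m\,f^{-1}G_1$, then (R2) gives $f^{-1}G_1=U\oplus B$ and $G_0=U\oplus B_1$ with $U\ne0$ free and $B_1\subset B$. So $G_1=fU\oplus fB$, and $fB\subset G_0\cap B=B_1$. Hence $J=U/fU\oplus B_1/fB$ has the free summand $U/fU$.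

(b) Apply (a) to $G_0\subset f^{-1}G_1\subset f^{-1}G_0$ and multiply the resulting condition by $f$.
\end{proof}

\begin{corollary}\label{cor:nofree}
For every $n\ge 1$, the $R_n$-module $C_{\mathbf a}$ has no free summand.
\end{corollary}

\begin{proof}
Take $G_0=F^0$ and $G_1=\varphi(F^1)$ in $V=F^0[f^{-1}]$; then $fG_0=\varphi\psi(F^0)\subset G_1$. The map $h\mapsto f^{-1}\varphi(h)$ is an isomorphism $F^1(\vec c)\to f^{-1}G_1$, and $g=f^{-1}\varphi(\psi g)$ for $g\in F^0$. So the inclusion $G_0\subset f^{-1}G_1$ is identified with $\psi$, whose entries lie in $\mathfrak m$. Apply Lemma~\ref{lem:pair}(a).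
\end{proof}

We now build a module with two jumps from one of them.

\begin{definition}\label{def:T}
Let $J\ne0$ be an MCM $R_n$-module without free summands, let $G_1\subset G_0$ be its minimal $P$-free resolution, which has length one by (M1), and let $1\le b\le p-1$. Since $fG_0\subset G_1$, both modules are lattices in $G_0[f^{-1}]$ and $G_0\subset f^{-1}G_1$. Let $T_b(J)$ be the MCM $R_{n+1}$-module with chain
\[
M^0=G_1,\qquad M^1=\dots=M^b=G_0,\qquad M^{b+1}=\dots=M^p=f^{-1}G_1 .
\]
\end{definition}

By (R1) and Proposition~\ref{prop:dict}, $T_b(J)$ depends up to isomorphism only on $b$ and $J$, and $T_b(J(\vec y))\cong T_b(J)(\vec y)$ for $\vec y\in\mathbb{L}_n$.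

\begin{proposition}\label{prop:T}
\begin{itemize}
\item[(a)] The module $T_b(J)$ has no free summands and exactly two nonzero jumps per period, and
\[
\operatorname{rank}T_b(J)=\mu(J),\qquad\mu(T_b(J))=2\mu(J).
\]
\item[(b)] $T_b(J)$ is indecomposable if and only if $J$ is.
\item[(c)] Let $M\ne0$ be an MCM $R_{n+1}$-module without free summands and with $s(M)=2$. Then a rotation of $M$ is isomorphic to some $T_b(J)$.
\end{itemize}
\end{proposition}

\begin{proof}
(a) The jumps are $J_1=J$, $J_{b+1}=J'=f^{-1}G_1/G_0$, and zero at the other positions of the period. By minimality and (R1), the lattices have rank $\mu(J)$, which is $\operatorname{rank}T_b(J)$. As $J$ has no free summand, Lemma~\ref{lem:pair}(a) says that $G_0\subset f^{-1}G_1$ is a minimal resolution of $J'$. So $\mu(J')=\mu(J)\ne0$, and \eqref{eq:musum} gives $\mu(T_b(J))=2\mu(J)$. As $G_1\subset\mathfrak mG_0$, Lemma~\ref{lem:pair}(b) says that $J'$ has no free summand. By Lemma~\ref{lem:freejump}, neither has $T_b(J)$.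

(b) Let $J=J_A\oplus J_B$ with nonzero summands. By (R3), $G_0=A\oplus B$ and $G_1=A_1\oplus B_1$ with $A_1\subset A\ne0$ and $B_1\subset B\ne0$, and $f^{-1}G_1=f^{-1}A_1\oplus f^{-1}B_1$. Proposition~\ref{prop:dict}(d) with $V_1=A[f^{-1}]$, $V_2=B[f^{-1}]$ decomposes $T_b(J)$ nontrivially. Conversely, let $T_b(J)=U\oplus W$ with $U,W\ne0$. By (a) neither has a free summand, so by Lemma~\ref{lem:twojumps} each has at least two nonzero jumps per period. These can only be at positions $1$ and $b+1$. So $J$ is the direct sum of the nonzero first jumps of $U$ and $W$.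

(c) Rotate so that the nonzero jumps are $J_1$ and $J_{b+1}$ with $1\le b\le p-1$. Then $M^1=\dots=M^b$ and $M^{b+1}=\dots=M^p=f^{-1}M^0$. By Lemma~\ref{lem:twojumps}, neither $J_1=M^1/M^0$ nor $J_{b+1}=f^{-1}M^0/M^1$ has a free summand. By Lemma~\ref{lem:pair}(b), $M^0\subset M^1$ is the minimal resolution of $J_1$. So the chain is that of $T_b(J_1)$.
\end{proof}

It remains to see that $T_b$ builds the Koszul modules one variable at a time; Example~\ref{ex:two} is the case $n=1$.

\begin{proposition}\label{prop:koszul}
Let $\mathbf a=(a_1,\dots,a_n)$ and $1\le b\le p-1$. Then $T_b(C_{\mathbf a})\cong C_{(\mathbf a,b)}(-\vec x)$. In particular $\operatorname{rank}_{R_{n+1}}C_{(\mathbf a,b)}=2^{n-1}$.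
\end{proposition}

\begin{proof}
Let $\Lambda,D,F^0,F^1,\varphi,\psi$ belong to $\mathbf a$ over $P$, and let $M=T_b(C_{\mathbf a})$, formed with $G_0=F^0$ and $G_1=\varphi(F^1)$. We find relations in $M$ and compare them with the presentation of $C_{(\mathbf a,b)}$.

For $g\in F^0$ and $h\in F^1$ define elements of $M$ by
\[
[g]=Xg\in XM^1,\qquad [h]=X^{b+1}f^{-1}\varphi(h)\in X^{b+1}M^{b+1}.
\]
From $g=f^{-1}\varphi(\psi g)$ and $X^p=-f$ we get
\begin{equation}\label{eq:rel}
X^b[g]=[\psi g],\qquad X^{p-b}[h]=X^{p+1}f^{-1}\varphi(h)=-[\varphi h].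
\end{equation}
As $g$ and $h$ run through bases of $F^0$ and $F^1$, the elements $X^i[g]$ $(0\le i<b)$ and $X^i[h]$ $(0\le i<p-b)$ form $P$-bases of $XM^1,\dots,X^bM^b$ and $X^{b+1}M^{b+1},\dots,X^pM^p$, and together a $P$-basis of $M$.

Now let $e=e_{n+1}$, of degree $b\vec x$, and let $\widetilde D$ be the operator for $(\mathbf a,b)$ on $\Lambda[X]\oplus e\wedge\Lambda[X]$. For $\omega\in\Lambda$, the part of $\widetilde D$ that involves $e$ consists of $\partial e=X^b$ and the term $X^{p-b}e$ in $w$, and moving $\partial$ or $\sum_{i\le n}v_ie_i$ past $e$ costs a sign. Hence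
\[
\widetilde D\omega=D\omega+X^{p-b}\,e\wedge\omega,\qquad\widetilde D(e\wedge\omega)=X^b\omega-e\wedge D\omega .
\]
So $C_{(\mathbf a,b)}$ is generated over $P[X]$ by the $g\in F^0$ and the $e\wedge h$ with $h\in F^1$, subject to the relations $\widetilde D(e\wedge g)=0$ and $\widetilde D(h)=0$, that is,
\begin{equation}\label{eq:rel2}
X^bg=e\wedge\psi g,\qquad X^{p-b}\,e\wedge h=-\varphi h .
\end{equation}
By \eqref{eq:rel}, the assignment $g\mapsto[g]$, $e\wedge h\mapsto[h]$ respects \eqref{eq:rel2} and defines a $P[X]$-linear map $\theta\colon C_{(\mathbf a,b)}\to M$. If $g$ and $h$ have degree $\vec y$ in $F^0$ and $F^1$, then $[g]$ has degree $\vec y+\vec x$ and $[h]$ has degree $\vec y-\vec c+(b+1)\vec x$. In $C_{(\mathbf a,b)}$, $g$ has degree $\vec y$, and $e\wedge h$ has degree $\vec y+b\vec x-\vec c$, because $e\wedge\Lambda^{2j+1}$ lies in the exterior power $2j+2$, which is twisted by $(j+1)\vec c$ instead of $j\vec c$. So $\theta$ is a degree-zero map $C_{(\mathbf a,b)}(-\vec x)\to M$.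

The relations \eqref{eq:rel2} rewrite $X^ig$ for $i\ge b$ and $X^i\,e\wedge h$ for $i\ge p-b$ with a smaller power of $X$. By induction on $i$, $C_{(\mathbf a,b)}$ is generated over $P$ by the $X^ig$ $(0\le i<b)$ and $X^i\,e\wedge h$ $(0\le i<p-b)$ with $g,h$ in the bases. Since $\theta$ maps these generators bijectively onto a $P$-basis of $M$, it is an isomorphism. The rank is $\mu(C_{\mathbf a})=2^{n-1}$ by Proposition~\ref{prop:T}(a).
\end{proof}

\section{The lower bounds}\label{sec:bounds}

\begin{proof}[Proof of Theorem~\ref{thm:gen}]
The modules $C_{\mathbf a}(\vec y)$ have no free summands by Corollary~\ref{cor:nofree}, and they have $2^{n-1}$ generators. We prove by induction on $n$ that $\mu(M)\ge2^{n-1}$ and that equality forces $M\cong C_{\mathbf a}(\vec y)$.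

For $n=1$, the group $\mathbb{L}_1$ is infinite cyclic on $\vec x_1$. By the structure theorem for graded $k[X_1]$-modules, an $R_1$-module is a direct sum of twists of $k[X_1]/(X_1^a)$ with $1\le a\le p_1$, and the summands with $a=p_1$ are free. So $\mu(M)\ge1$, and equality means $M\cong C_a(\vec y)$ with $a\le p_1-1$.

Let $M\ne0$ be MCM over $R_{n+1}$ without free summands. By \eqref{eq:musum}, Lemma~\ref{lem:twojumps} and induction, $\mu(M)\ge s\cdot2^{n-1}\ge2^n$. If $\mu(M)=2^n$, then $s=2$, so a rotation of $M$ is some $T_b(J)$, and $\mu(J)=2^{n-1}$ by Proposition~\ref{prop:T}(a). By induction $J\cong C_{\mathbf a}(\vec y)$, and by Proposition~\ref{prop:koszul}, $M$ is a twist of $C_{(\mathbf a,b)}$.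

Finally, if $C_{\mathbf a}=U\oplus W$ with $U,W\ne0$, then $U$ and $W$ are MCM without free summands, and $2^{n-1}=\mu(U)+\mu(W)\ge2\cdot2^{n-1}$, which is absurd.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:rank}]
For $n=2$ the bound is Lemma~\ref{lem:rank}(b). Let $n\ge2$ and let $M\ne0$ be MCM over $R_{n+1}$ without free summands. By \eqref{eq:ranksum}, Lemma~\ref{lem:twojumps} and induction, $\operatorname{rank}M\ge s\cdot2^{n-2}\ge2^{n-1}$. Suppose $\operatorname{rank}M=2^{n-1}$. Then $s=2$, and a rotation of $M$ is some $T_b(J)$. Knowing that $J$ has minimal rank would not identify it when $n=2$, by Example~\ref{ex:three}. Instead, Proposition~\ref{prop:T}(a) gives $\mu(J)=\operatorname{rank}M=2^{n-1}$, so $J\cong C_{\mathbf a}(\vec y)$ by Theorem~\ref{thm:gen}, and $M$ is a twist of $C_{(\mathbf a,b)}$ by Proposition~\ref{prop:koszul}. Conversely, the twists of $C_{(\mathbf a,b)}$ have rank $2^{n-1}$ by the same proposition.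
\end{proof}

\section{Koszul modules and $2$-extension bundles}\label{sec:bundles}

Let $n=4$, $R=R_4$, $f=f_4$, $\mathbb{L}=\mathbb{L}_4$. From the setting of Section~\ref{sec:intro} we use three facts about $\mathbb{X}$: the ACM bundles are the objects $\pi(M)$ with $M$ graded MCM; in particular $\mathcal{O}$ is ACM, so $\operatorname{Ext}^1(L,L')=0$ for all line bundles $L,L'$; and $\operatorname{Ext}^2(L(\vec\ell),L(\vec\omega))$ is one-dimensional for $0\le\vec\ell\le\vec\delta$. Groups $\operatorname{Ext}^i$ in $\operatorname{coh}\mathbb{X}$ are groups of classes of $i$-fold extensions.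

\begin{lemma}\label{lem:ff}
For MCM $R$-modules $M,N$ the map $\operatorname{Hom}(M,N)\to\operatorname{Hom}(\pi M,\pi N)$ is bijective. Hence $M\cong N$ if $\pi M\cong\pi N$, and $M$ is indecomposable if and only if $\pi M$ is.
\end{lemma}

\begin{proof}
By definition of the quotient category, $\operatorname{Hom}(\pi M,\pi N)$ is the direct limit of the groups $\operatorname{Hom}(M',N/N')$, over submodules $M'\subset M$ and $N'\subset N$ with $M/M'$ and $N'$ of finite length. Let $N\neq0$. Since $\operatorname{depth}N=3\ge2$, we have $\operatorname{Ext}^i_R(k,N)=0$ for $i=0,1$, and by induction on the length $\operatorname{Ext}^i_R(Q,N)=0$ for $i=0,1$ and all $Q$ of finite length. So $N'=0$, and the long exact sequence for $0\to M'\to M\to M/M'\to0$ gives $\operatorname{Hom}(M',N)=\operatorname{Hom}(M,N)$. For the last claim, an object of an abelian category is indecomposable if and only if its endomorphism ring is nonzero with no idempotents other than $0$ and $1$.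
\end{proof}

\begin{proposition}\label{prop:2ext}
Let $1\le a_i\le p_i-1$ and $\vec\ell=\sum_i(a_i-1)\vec x_i$, so that $0\le\vec\ell\le\vec\delta$. For all $\vec y\in\mathbb{L}$,
\[
\pi\big(C_{\mathbf a}(\vec y)\big)\cong E_L\langle\vec\ell\,\rangle,\qquad L=\mathcal{O}(\vec c-\vec\ell+\vec y).
\]
Hence the $2$-extension bundles are exactly the bundles $\pi(C_{\mathbf a}(\vec y))$.
\end{proposition}

\begin{proof}
Twisting \eqref{eq:2ext} by $\vec y$ replaces $L$ by $L(\vec y)$, so we may take $\vec y=0$. The last map of \eqref{eq:2ext} is the Koszul differential $\Lambda^1\to\Lambda^0$ for $u_i=X_i^{a_i}$, $a_i=1+\ell_i$. So we need a map from $C_{\mathbf a}$ to $\Lambda^1$, and for this we describe $C_{\mathbf a}$ as a submodule of the odd part rather than as a quotient of the even part.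

\emph{Step 1: $C_{\mathbf a}$ as a kernel.} Let bars denote reduction modulo $f$. The $2$-periodic sequence $\cdots\to\overline F^1\to\overline F^0\to\overline F^1(\vec c)\to\overline F^0(\vec c)\to\cdots$ given by $\overline D$ is a complex since $D^2=f$. It is exact: if $D\xi=f\zeta=D(D\zeta)$, then $\xi=D\zeta$ because $D$ is injective. Therefore
\[
C_{\mathbf a}=\operatorname{coker}(\overline F^1\to\overline F^0)\cong E:=\ker\big(\overline D\colon\overline F^1(\vec c)\to\overline F^0(\vec c)\big).
\]
Here $\overline F^1(\vec c)=\overline\Lambda^1(\vec c)\oplus\overline\Lambda^3(2\vec c)$. Separating the components of $\overline D(\omega_1+\omega_3)$ in $\overline\Lambda^0,\overline\Lambda^2,\overline\Lambda^4$, we see that $E$ consists of the pairs $(\omega_1,\omega_3)$ with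
\begin{equation}\label{eq:pairs}
\partial\omega_1=0,\qquad\sigma\omega_1+\partial\omega_3=0,\qquad\sigma\omega_3=0 .
\end{equation}
By \eqref{eq:leibniz}, $\partial\sigma=-\sigma\partial$ on $\overline\Lambda$.

\emph{Step 2: Koszul homology.} The complex $(\overline\Lambda,\partial)$ is the Koszul complex of $u_1,\dots,u_4$ over $R$; let $H_i$ be its homology. The quotient
\[
R/(u_1,u_2,u_3)=P_4/(X_1^{a_1},X_2^{a_2},X_3^{a_3},X_4^{p_4})
\]
has finite length and $R$ is Cohen--Macaulay of dimension $3$, so $u_1,u_2,u_3$ is an $R$-regular sequence and its Koszul homology $H'_i$ vanishes for $i\ge1$. The Koszul complex on four elements is the mapping cone of $u_4$ on the complex on three, which gives exact sequences $H'_i\to H_i\to H'_{i-1}$. Hence $H_i=0$ for $i\ge2$.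

\emph{Step 3: the exact sequence.} Let $K=\ker(\partial\colon\overline\Lambda^1(\vec c)\to\overline\Lambda^0(\vec c))$ and $\rho\colon E\to K$, $(\omega_1,\omega_3)\mapsto\omega_1$.

The map $\rho$ is onto. Let $\partial\omega_1=0$. Then $\partial\sigma\omega_1=-\sigma\partial\omega_1=0$, and $H_2=0$ provides $\omega_3$ with $\sigma\omega_1=-\partial\omega_3$. Next $\partial\sigma\omega_3=-\sigma\partial\omega_3=\sigma\sigma\omega_1=0$, and $\partial$ is injective on $\overline\Lambda^4$ as $H_4=0$. So $\sigma\omega_3=0$, and $(\omega_1,\omega_3)$ satisfies \eqref{eq:pairs}.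

The map $\overline\Lambda^4(2\vec c)\to\ker\rho$, $\omega_4\mapsto(0,\partial\omega_4)$, is an isomorphism. It is well defined since $\partial\partial\omega_4=0$ and $\sigma\partial\omega_4=-\partial\sigma\omega_4=0$, the latter because $\overline\Lambda^5=0$. It is injective as $H_4=0$. It is onto as $H_3=0$ and $(0,\omega_3)\in E$ implies $\partial\omega_3=0$.

Since $\deg e_i=a_i\vec x_i$, we obtain an exact sequence
\[
0\to R\Big(2\vec c-\sum_ia_i\vec x_i\Big)\to E\to\bigoplus_iR(\vec c-a_i\vec x_i)\xrightarrow{\ (X_i^{a_i})_i\ }R(\vec c),
\]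
and the cokernel of the last map has finite length. For $L=\mathcal{O}(\vec c-\vec\ell)$ we have $L(\vec\ell)=\mathcal{O}(\vec c)$, $L(\vec\ell-a_i\vec x_i)=\mathcal{O}(\vec c-a_i\vec x_i)$, and $L(\vec\omega)=\mathcal{O}(2\vec c-\vec\ell-\sum_i\vec x_i)=\mathcal{O}(2\vec c-\sum_ia_i\vec x_i)$. Applying the exact functor $\pi$ gives
\begin{equation}\label{eq:four}
0\to L(\vec\omega)\to\pi E\to\bigoplus_iL(\vec\ell-a_i\vec x_i)\xrightarrow{\ (X_i^{a_i})_i\ }L(\vec\ell)\to0,
\end{equation}
a sequence of the shape \eqref{eq:2ext}.

\emph{Step 4: the class is nonzero and determines the middle term.} Let $\mathcal K=\pi K$ be the kernel of the right-hand map. Apply $\operatorname{Hom}(-,L(\vec\omega))$ to $0\to\mathcal K\to\bigoplus_iL(\vec\ell-a_i\vec x_i)\to L(\vec\ell)\to0$. As $\operatorname{Ext}^1$ vanishes between line bundles, the connecting map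
\[
\gamma\colon\operatorname{Ext}^1(\mathcal K,L(\vec\omega))\to\operatorname{Ext}^2(L(\vec\ell),L(\vec\omega))
\]
is injective. A sequence of the shape \eqref{eq:2ext} with middle term $E'$ is spliced from the sequence above and a short exact sequence $0\to L(\vec\omega)\to E'\to\mathcal K\to0$, and up to sign $\gamma$ sends the class of the latter to the class of the former.

Let $\eta$ be the class of $0\to L(\vec\omega)\to\pi E\to\mathcal K\to0$. If $\eta=0$, the inclusion $L(\vec\omega)\to\pi E$ has a retraction. By Lemma~\ref{lem:ff} the retraction lifts to a retraction of $R(2\vec c-\sum_ia_i\vec x_i)\to E$, so $C_{\mathbf a}\cong E$ has a free summand, contradicting Theorem~\ref{thm:gen}. So $\eta\ne0$, and \eqref{eq:four} has nonzero class. Any other sequence of this shape with nonzero class comes from some $\eta'\ne0$. The target of $\gamma$ is one-dimensional and $\gamma$ is injective, so $\eta'=\lambda\eta$ with $\lambda\in k^\times$. Rescaling the inclusion of $L(\vec\omega)$ multiplies the class by a scalar and does not change the middle term, so $E'\cong\pi E$. Thus $E_L\langle\vec\ell\,\rangle$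 is well defined up to isomorphism and equals $\pi(C_{\mathbf a})$.

For the last statement, $\mathbf a\mapsto\vec\ell$ is a bijection onto $\{0\le\vec\ell\le\vec\delta\}$, and for fixed $\mathbf a$ every line bundle has the form $\mathcal{O}(\vec c-\vec\ell+\vec y)$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $E$ be an indecomposable ACM bundle, $E\cong\pi(M)$ with $M$ MCM. Then $\operatorname{rank}E=\operatorname{rank}M$, and $M$ is indecomposable by Lemma~\ref{lem:ff}. If $M$ has a free summand, then $M\cong R(\vec y)$ and $E$ is a line bundle, of rank one. Otherwise Theorem~\ref{thm:rank} with $n=4$ gives $\operatorname{rank}E\ge4$, and in case of equality $M\cong C_{\mathbf a}(\vec y)$, so that $E$ is a $2$-extension bundle by Proposition~\ref{prop:2ext}. Conversely, a $2$-extension bundle is some $\pi(C_{\mathbf a}(\vec y))$. It is ACM, of rank $4$ by Theorem~\ref{thm:rank}, and indecomposable by Theorem~\ref{thm:gen} and Lemma~\ref{lem:ff}.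
\end{proof}

\section{The next rank}\label{sec:gap}

A module that is not extremal either has at least three jumps, or has two jumps that are not extremal. Following this alternative down the induction gives a gap, first for generators.

\begin{lemma}\label{lem:mugap}
Let $n\ge1$ and let $M\ne0$ be an MCM $R_n$-module without free summands. Then $\mu(M)=2^{n-1}$ or $\mu(M)\ge3\cdot2^{n-2}$.
\end{lemma}

\begin{proof}
For $n=1$ this says that $\mu(M)=1$ or $\mu(M)\ge3/2$. Let $M$ be a module over $R_{n+1}$. If $s\ge3$, then \eqref{eq:musum}, Lemma~\ref{lem:twojumps} and Theorem~\ref{thm:gen} give $\mu(M)\ge3\cdot2^{n-1}$. If $s=2$, a rotation of $M$ is some $T_b(J)$ and $\mu(M)=2\mu(J)$, which by induction is $2^n$ or at least $3\cdot2^{n-1}$.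
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:gap}]
(a) We prove the statement over $R_{n+1}$ with $n\ge2$: the rank is $2^{n-1}$ or at least $3\cdot2^{n-2}$. If $s\ge3$, then \eqref{eq:ranksum}, Lemma~\ref{lem:twojumps} and Theorem~\ref{thm:rank} give $\operatorname{rank}M\ge3\cdot2^{n-2}$. If $s=2$, a rotation of $M$ is some $T_b(J)$ and $\operatorname{rank}M=\mu(J)$; apply Lemma~\ref{lem:mugap} to $J$.

(b) Permute the variables so that $p_1,p_2\ge3$. Let $N_2=(X_1,X_2)^2\subset R_2$. By Example~\ref{ex:three} it is an indecomposable non-free MCM module with $\mu(N_2)=3$; this is where $p_1,p_2\ge3$ is used. An indecomposable non-free module has no free summands, so we may put $N_3=T_1(N_2)$, and inductively $N_{m+1}=T_1(N_m)$ over $R_{m+1}$. By Proposition~\ref{prop:T}(a),(b), each $N_{m+1}$ is indecomposable without free summands, $\mu(N_{m+1})=2\mu(N_m)$, and $\operatorname{rank}N_{m+1}=\mu(N_m)$. Hence $\mu(N_m)=3\cdot2^{m-2}$ for $m\geq 2$ and $\operatorname{rank}N_n=3\cdot2^{n-3}$ for $n\ge3$.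

(c) Permute the variables so that $p_2=\dots=p_n=2$. We show by induction on $m\le n$ that every non-free indecomposable MCM $R_m$-module $M$ is a twist of a Koszul module. For $m=1$ this follows from the structure theorem, as in the proof of Theorem~\ref{thm:gen}. Over $R_{m+1}$ the period has length $p_{m+1}=2$, so $s=2$ by Lemma~\ref{lem:twojumps}. By Proposition~\ref{prop:T}, a rotation of $M$ is $T_1(J)$ with $J$ indecomposable and without free summands. By induction $J\cong C_{\mathbf a}(\vec y)$, and $M$ is a twist of $C_{(\mathbf a,1)}$ by Proposition~\ref{prop:koszul}.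

For the statements on $\mathbb{X}$ take $n=4$. By Lemma~\ref{lem:ff}, the indecomposable ACM bundles other than line bundles are the $\pi(M)$ with $M$ indecomposable, MCM and not free. By (a) their rank is $4$ or at least $6$. If at least two weights are $\ge3$, rank $6$ occurs by (b). Otherwise, by (c) and Proposition~\ref{prop:2ext}, they are all $2$-extension bundles, of rank $4$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{CRW}
Jianmin Chen, Shiquan Ruan and Weikang Weng,
\emph{Brieskorn-Pham singularities via ACM bundles on Geigle-Lenzing projective spaces},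
arXiv:2501.15375 (2025).

\end{thebibliography}
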